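# Harmonic homeomorphisms of ring domains and the Domain Comparison Principle

## 1. Ring domains, moduli, harmonic homeomorphisms

Write $\widehat{\mathbb C}$ for the Riemann sphere and $A(r_1,r_2)=\{z: r_1<|z|<r_2\}$.

**Definition 1 (doubly connected, nondegenerate).** A domain $\Omega\subset\mathbb C$ is doubly connected if $\widehat{\mathbb C}\setminus\Omega$ has exactly two connected components. It is nondegenerate if both components contain more than one point.

For example, $A(1,2)$ is nondegenerate: the components are $\{|z|\le 1\}$ and $\{|z|\ge2\}\cup\{\infty\}$. The domains $\mathbb C\setminus\{0\}$ and $\mathbb C\setminus[-2,2]$ are doubly connected and degenerate, since $\{\infty\}$ is a component of each complement.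

**Definition 2 (modulus).** A doubly connected Riemann surface $S$ is conformally equivalent to some $A(r_1,r_2)$ with $0\le r_1<r_2\le\infty$. Its modulus is $\operatorname{Mod}S=\log(r_2/r_1)\in(0,\infty]$. When finite, it is a complete conformal invariant.

So $\operatorname{Mod}A(1,2)=\operatorname{Mod}A(3,6)=\log 2$. The map $z\mapsto z+1/z$ takes $A(1,\infty)$ conformally onto $\mathbb C\setminus[-2,2]$, so $\operatorname{Mod}(\mathbb C\setminus[-2,2])=\infty$. In general, a doubly connected domain in $\mathbb C$ is nondegenerate if and only if its modulus is finite. (If the modulus is infinite, one end is conformally a punctured disc. An injective holomorphic function has no essential singularity at the puncture, so that end closes up at a single point. Conversely, if a complementary component is one point $p$ and $F:\Omega\to A(r_1,r_2)$ is conformal with $0<r_1<r_2<\infty$, then $F$ is bounded near $p$ and extends holomorphically to $p$. But $F$ maps the end at $p$ to a boundary circle, so the extension has $|F(p)|=r_1$ or $r_2$, an extreme value of $|F|$, which contradicts the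 open mapping theorem.)

**Definition 3 (harmonic homeomorphism).** A map is harmonic if its real and imaginary parts are harmonic. A harmonic homeomorphism of $\Omega$ onto $\Omega^*$ is a harmonic map that is a homeomorphism of $\Omega$ onto $\Omega^*$.

Take $h(z)=z-1/\bar z$ on $A(1,\infty)$. It is harmonic, and $h(xe^{i\theta})=(x-1/x)e^{i\theta}$, where $x-1/x$ increases from $0$ to $\infty$ on $(1,\infty)$. So $h$ is a harmonic homeomorphism of $A(1,\infty)$ onto $\mathbb C\setminus\{0\}$. In the notation $h_z,h_{\bar z}$, harmonicity is $h_{z\bar z}=0$. If $F$ is conformal, then $(h\circ F)_{z\bar z}=|F'|^2\,h_{z\bar z}\circ F=0$, so we may change the source conformally. We may not change the target: $z+\frac12\bar z$ is harmonic and its square $z^2+|z|^2+\frac14\bar z^2$ is not.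

**Definition 4 (essential inclusion).** For doubly connected $\Omega_1,\Omega_2$ we write $\Omega_1\overset{\sim}{\hookrightarrow}\Omega_2$ if $\Omega_1\subset\Omega_2$ and the inclusion is a homotopy equivalence. Equivalently, $\Omega_1\subset\Omega_2$ and the component of $\widehat{\mathbb C}\setminus\Omega_2$ not containing $\infty$ lies in the component of $\widehat{\mathbb C}\setminus\Omega_1$ not containing $\infty$.

So $A(1,2)\overset{\sim}{\hookrightarrow}A(\frac12,3)$. The ring $\{0.1<|z-2|<0.2\}$ lies in $A(1,3)$, but the inclusion is not a homotopy equivalence, because the small ring does not go around the hole.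

Now the question, which is called the Domain Comparison Principle in Iwaniec, Kovalev and Onninen, "Harmonic mapping problem and affine capacity", arXiv:1001.2124 (2010). Suppose a ring $\Omega$ can be mapped harmonically and homeomorphically onto a ring $\Omega^*$. Make the source thinner, keeping it wrapped around the same hole. Can the thinner ring still be mapped onto all of $\Omega^*$? The answer is yes.

**Theorem 1.** Let $\Omega,\Omega^*\subset\mathbb C$ be doubly connected, $\Omega$ nondegenerate, and suppose there is a harmonic homeomorphism $h$ of $\Omega$ onto $\Omega^*$. If $\Omega_\circ$ is doubly connected and $\Omega_\circ\overset{\sim}{\hookrightarrow}\Omega$, then there is a harmonic homeomorphism $h_\circ$ of $\Omega_\circ$ onto $\Omega^*$.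

Restricting $h$ to $\Omega_\circ$ does not help: by injectivity $h(\Omega_\circ)\ne\Omega^*$ as soon as $\Omega_\circ\ne\Omega$. A new map is needed.

Throughout, $K$ and $L$ are the components of $\widehat{\mathbb C}\setminus\Omega^*$, with $\infty\in L$. Thus $K$ is a nonempty compact subset of $\mathbb C$.

## 2. Only the modulus of the source matters

For a 1-form $\eta$ on a Riemann surface let $D(\eta)=\int|\eta|^2$ be its Dirichlet norm, which is conformally invariant. For a doubly connected Riemann surface $S$,
$$\frac{\operatorname{Mod}S}{2\pi}=\inf D(\eta),\tag{1}$$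
the infimum being over smooth closed 1-forms with period $1$ on a generator of $\pi_1(S)$. To see this, work on $A(r_1,r_2)$. By Cauchy–Schwarz,
$$1\le\Big(\int_{|z|=\rho}|\eta|\,|dz|\Big)^2\le 2\pi\rho\int_0^{2\pi}|\eta|^2\rho\,d\theta .$$
Divide by $2\pi\rho$ and integrate in $\rho$: $D(\eta)\ge\frac1{2\pi}\log\frac{r_2}{r_1}$. The form $d\theta/2\pi$, of length $1/(2\pi\rho)$, gives equality.

If $\Omega_\circ\overset{\sim}{\hookrightarrow}\Omega$, a form admissible for $\Omega$ restricts, up to sign, to a form admissible for $\Omega_\circ$ with no larger norm. Hence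
$$\operatorname{Mod}\Omega_\circ\le\operatorname{Mod}\Omega.\tag{2}$$
This is the only use of the inclusion. Since the source may be changed conformally, for a nondegenerate source the existence of a harmonic homeomorphism onto $\Omega^*$ depends only on the modulus of the source. So we must show: if a finite modulus $m$ is realized, that is, if $A(1,e^m)$ maps harmonically and homeomorphically onto $\Omega^*$, then every modulus in $(0,m]$ is realized. One value is free: if $\operatorname{Mod}\Omega^*<\infty$, it is realized by a conformal map. This splits the work into thin sources (modulus below $\operatorname{Mod}\Omega^*$) and thick sources (modulus between $\operatorname{Mod}\Omega^*$ and $m$).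

## 3. Round targets by hand: helicoids and catenoids

Let $\Omega^*=A(1,R_*)$ and look for maps of $A(1,R)$ of the form
$$h(z)=\alpha z+\beta/\bar z,\qquad h(xe^{i\theta})=H(x)e^{i\theta},\quad H(x)=\alpha x+\beta/x,$$
with $H(1)=1$ and $H(R)=R_*$. Then $\alpha+\beta=1$ and $\alpha=\frac{R_*-1/R}{R-1/R}>0$. The derivative $H'(x)=\alpha-\beta/x^2$ is positive on $(1,R)$ if $\alpha\ge\beta$ and negative near $x=1$ if $\alpha<\beta$. So $h$ is a homeomorphism onto $A(1,R_*)$ exactly when $\alpha\ge\frac12$, that is, when
$$R_*\ge\tfrac12\big(R+1/R\big),\qquad\text{i.e.}\qquad 1<R\le R_*+\sqrt{R_*^2-1}.$$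
Inside this family the principle is visible: if $R$ works, every smaller $R$ works. Moreover $R<R_*$ means $\beta<0$, $R=R_*$ is the identity, and $R>R_*$ means $\beta>0$.

The case $\beta<0$ has a geometric reading. Over $A(1,R_*)$, in polar coordinates $(\rho,\theta)$, take the helicoid $u=c\theta$ with $c>0$. It is a multivalued graph. It solves the minimal surface equation, since with $W=\sqrt{1+c^2/\rho^2}$ the field $\nabla u/W$ is a radial function times the angular unit vector, so its divergence is zero. The induced metric is $d\rho^2+(\rho^2+c^2)d\theta^2$. A conformal coordinate $xe^{i\theta}$ is given by $\log x=\int_1^\rho ds/\sqrt{s^2+c^2}$, i.e. $\rho=c\sinh(\log x+\sigma)$ with $\sinh\sigma=1/c$. This is $\rho=\alpha x+\beta/x$ with $\alpha=\frac c2e^\sigma$, $\beta=-\frac c2e^{-\sigma}<0$, $\alpha+\beta=1$. So the radial maps with $\beta<0$ are conformal parametrizations of helicoids, projected to the plane. The modulus $\int_1^{R_*}ds/\sqrt{s^2+c^2}$ runs through $(0,\log R_*)$ as $c$ runs from $\infty$ to $0$. Section 6 does this over an arbitrary target.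

For $\beta>0$ the same computation works with catenoids $u=c\operatorname{arccosh}(\rho/c)$, $0<c\le1$. The metric is $\rho^2\big(\frac{d\rho^2}{\rho^2-c^2}+d\theta^2\big)$, and $\rho=c\cosh(\log x+\sigma)$ with $\cosh\sigma=1/c$, $\sigma\ge0$. Here there is a largest modulus, reached at $c=1$. For thick sources over general targets we shall use the given map $h$ as the point of departure.

## 4. Normalized homeomorphisms and winding numbers

**Definition 5 (normalized).** Let $0<r_1<r_2<\infty$. A homeomorphism $f$ of $A(r_1,r_2)$ onto $\Omega^*$ is normalized if it is sense-preserving and $f(z)$ accumulates only on $K$ as $|z|\to r_1$ (and so only on $L$ as $|z|\to r_2$).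

The radial maps of Section 3 are normalized; $z\mapsto 2/z$ on $A(1,2)$ is not, because it exchanges the ends.

Every homeomorphism $f$ of $A(r_1,r_2)$ onto $\Omega^*$ respects ends. For $Q\subset\Omega^*$ compact, $f^{-1}(Q)$ is compact, so near either boundary circle $f$ avoids $Q$. Thus $f$ accumulates at each end only on $K\cup L$. The cluster set at an end is a decreasing intersection of continua, hence connected, hence contained in $K$ or in $L$. If both cluster sets lay in $K$, then $\Omega^*\cup K$ would be compact, and it is open with nonempty complement $L$, which is impossible in $\widehat{\mathbb C}$; similarly for $L$. So one end goes to $K$ and the other to $L$. Precomposing with $z\mapsto\bar z$ (reverses orientation, keeps ends) and/or $z\mapsto r_1r_2/z$ (keeps orientation, swaps ends) normalizes $f$, and both operations preserve harmonicity.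

Let $h$ be a normalized harmonic homeomorphism. By Lewy's theorem (1936), $J_h=|h_z|^2-|h_{\bar z}|^2>0$. So $h_z$ is holomorphic and zero-free. Also $\overline{h_{\bar z}}$ is holomorphic, because $\partial_{\bar z}\overline{h_{\bar z}}=\overline{h_{z\bar z}}=0$. Hence $a:=\overline{h_{\bar z}}/h_z$ is holomorphic, $|a|<1$, and
$$h_{\bar z}=\overline{a\,h_z}.\tag{3}$$
For $h=\alpha z+\beta/\bar z$ one gets $a(z)=-(\beta/\alpha)z^{-2}$.

**Lemma 2.** Let $f$ be a normalized homeomorphism of $A(r_1,r_2)$ onto $\Omega^*$ (not necessarily harmonic) and $C=\{|z|=\rho\}$ with $r_1<\rho<r_2$. Then $J=f(C)$ is a Jordan curve, $\operatorname{int}J=K\cup f(\{r_1<|z|<\rho\})$, and $f|_C$ has winding number $+1$ about every point of $\operatorname{int}J$.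

**Proof.** The sets $K\cup f(\{|z|<\rho\})$ and $L\cup f(\{|z|>\rho\})$ are connected, because the closure of the image part meets $K$, respectively $L$. They are disjoint and fill $\widehat{\mathbb C}\setminus J$, which has exactly two components. So they are the two components, and the second contains $\infty$.

Let $w=f(z_*)$ with $\rho'<|z_*|<\rho$. As $f$ is a sense-preserving homeomorphism, $f-w$ has exactly one zero in $\rho'<|z|<\rho$, of index $+1$. So the winding number of $f$ about $w$ on $|z|=\rho$ exceeds the one on $|z|=\rho'$ by $1$. By the first part, applied to $\rho'$, $w$ lies outside $f(\{|z|=\rho'\})$, so the latter is $0$. The winding number is constant on $\operatorname{int}J$. $\square$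

## 5. Targets whose only outer boundary point is infinity

The construction for thin sources will need a finite point in $L$. The purpose of this section is to show that the hypothesis of Theorem 1 provides one.

**Proposition 3.** If $L=\{\infty\}$, there is no harmonic homeomorphism from a nondegenerate doubly connected domain onto $\Omega^*=\mathbb C\setminus K$.

**Proof.** Suppose there is one. After a conformal change we have a normalized harmonic homeomorphism $h:A(1,R)\to\mathbb C\setminus K$ with $R<\infty$. Then $|h(z)|\to\infty$ as $|z|\to R$.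

**Step 1: $|h_z|$ is large where $|h|$ is large.** Let $K\subset B(0,M)$. Take $w=h(z)$ with $|w|\ge2M$, and $B=B(w,|w|/2)$. Points of $\overline B$ have modulus at least $M$, so $\overline B\subset\Omega^*$, and $U=h^{-1}(B)$ is a Jordan domain. Let $g:\mathbb D\to U$ be a Riemann map with $g(0)=z$. By Carathéodory's theorem $g$ extends to a homeomorphism of closed discs, so
$$f=\frac{h\circ g-w}{|w|/2}$$
is a harmonic homeomorphism of $\mathbb D$ onto $\mathbb D$, fixing $0$ and extending to a homeomorphism of the closed discs. Heinz's inequality (E. Heinz, Nachr. Akad. Wiss. Göttingen, 1952) says that such an $f$ satisfies $|f_\zeta(0)|^2+|f_{\bar\zeta}(0)|^2\ge c_0$ with an absolute constant $c_0>0$. The left side is $\frac4{|w|^2}\big(|h_z(z)|^2+|h_{\bar z}(z)|^2\big)|g'(0)|^2$, and $|h_{\bar z}|<|h_z|$, so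
$$2|h_z(z)|^2|g'(0)|^2\ge c_0|w|^2/4 .\tag{4}$$
Since $|g|<R$, Cauchy's estimate gives $|g'(0)|\le R$. Here $R<\infty$ is essential. So $|h_z(z)|\ge c|h(z)|/R$ with $c>0$ absolute.

**Step 2: a holomorphic function cannot blow up on a whole boundary circle without zeros.** By Step 1, the holomorphic function $1/h_z$ tends to $0$ uniformly as $|z|\to R$. Its Laurent coefficients are $\frac1{2\pi i}\oint_{|z|=\rho}z^{-n-1}h_z^{-1}\,dz$ for every $\rho\in(1,R)$; letting $\rho\to R$, all are $0$. So $1/h_z\equiv0$, a contradiction. $\square$

## 6. Thin sources: multivalued minimal graphs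

**Proposition 4.** Let $L\ne\{\infty\}$. For every $m\in(0,\operatorname{Mod}\Omega^*)$ (where $\operatorname{Mod}\Omega^*\le\infty$) there is a harmonic homeomorphism of $A(1,e^m)$ onto $\Omega^*$.

The plan copies the helicoid. For each $T>0$ we find a minimal multivalued graph over $\Omega^*$ whose height increases by $T$ around $K$. Its conformal parametrization, projected to the plane, is a harmonic homeomorphism from a ring of some modulus $m(T)$. We then show that $m$ is continuous, tends to $0$ as $T\to\infty$, and has $\liminf_{T\to0}m(T)\ge\operatorname{Mod}\Omega^*$. Since the target may be ragged or unbounded, the graphs are produced by minimizing area minus base area.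

Recall that $\zeta\in BV_{loc}$ means that $\zeta\in L^1_{loc}$ and the distributional gradient $D\zeta$ is a vector-valued measure of locally finite total variation. For instance, if $\zeta$ is the indicator of a disc, $D\zeta$ is $-n$ times arc length on its boundary, $n$ being the outer normal. The perimeter of $U$ in an open set $O$ is $P(U;O)=|D\chi_U|(O)$.

**Step 1: the variational problem.** The set $L\cap\mathbb C$ is nonempty and closed in $\mathbb C$. Let $d=\operatorname{dist}(K,L\cap\mathbb C)>0$, attained by $p\in K$, $q\in L$. Let $\tau=\frac1{2\pi}d\arg(w-p)$. We identify 1-forms with vector fields. For $T\ge0$ let $\mathcal F_T$ be the set of $\mathbb R^2$-valued measures $\nu=T\tau\,dA+D\zeta$ with $\zeta\in BV_{loc}(\Omega^*)$. (For $\Omega^*=A(1,R_*)$, the form $c\,d\theta$ belongs to $\mathcal F_{2\pi c}$: loops in $\Omega^*$ wind equally often about $0$ and about $p$, so $c\,d\theta-2\pi c\,\tau$ is exact.) With the Lebesgue decomposition $\nu=\nu_a\,dA+\nu_s$, put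
$$V(\nu)=\int_{\Omega^*}\big(\sqrt{1+|\nu_a|^2}-1\big)dA+|\nu_s|(\Omega^*)=\sup_\psi\Big\{\int\psi\cdot d\nu+\int\big(\sqrt{1-|\psi|^2}-1\big)dA\Big\},\tag{5}$$
the supremum being over $\psi\in C_c(\Omega^*;\mathbb R^2)$ with $|\psi|\le1$.

Here is why the two expressions agree. Pointwise, $\psi\cdot v+\sqrt{1-|\psi|^2}-1\le\sqrt{1+|v|^2}-1$, by Cauchy–Schwarz for $(\psi,\sqrt{1-|\psi|^2})$ and $(v,1)$, with equality for $\psi=v/\sqrt{1+|v|^2}$. Also $\int\psi\cdot d\nu_s\le|\nu_s|(\Omega^*)$. So the supremum is at most the first expression. For the converse let $\psi_0=\nu_a/\sqrt{1+|\nu_a|^2}$ off a null set carrying $\nu_s$, and $\psi_0=d\nu_s/d|\nu_s|$ on that set. For compact $Q\subset\Omega^*$ the Borel field $\psi_0\chi_Q$, inserted in the braces, gives $\int_Q(\sqrt{1+|\nu_a|^2}-1)+|\nu_s|(Q)$. By Lusin's theorem there are fields $\psi\in C_c$, $|\psi|\le1$, supported in a fixed compact neighborhood of $Q$, that equal $\psi_0\chi_Q$ off sets of arbitrarily small $(|\nu|+dA)$-measure. So these values are approached; let $Q$ exhaust $\Omega^*$.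

By (5), $V$ is a supremum of affine weak-* continuous functionals, so it is convex and weak-* lower semicontinuous. Since $|v|\le(\sqrt{1+|v|^2}-1)+1$,
$$|\nu|(G)\le V(\nu)+|G|\qquad(G\Subset\Omega^*\text{ open}).\tag{6}$$
Put $\mathcal A(T)=\inf_{\mathcal F_T}V$.

**Step 2: the infimum grows at most linearly.** We show
$$\mathcal A(T)\le Td.\tag{7}$$
The competitor concentrates the whole increase in height near the segment from $p$ to $q$. Choose coordinates with $p=0$ and $q=d$ on the positive $x$-axis. Let $\delta(x)=\delta x(d-x)$ and $\Lambda=\{0<x<d,\ |y|<\delta(x)\}$, with $\delta d<1$. On $\Lambda$ we have $y^2<\delta^2x^2(d-x)^2\le\delta^2d^3(d-x)<d(d-x)\le d^2-x^2$, so $\Lambda\subset B(p,d)$; by symmetry $\Lambda\subset B(q,d)$. Since $B(q,d)\cap K=\emptyset=B(p,d)\cap L$, we get $\Lambda\subset\Omega^*$.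

Let $\chi\in C^\infty(\mathbb R)$ be nondecreasing, $\chi=0$ on $(-\infty,-\frac12]$ and $\chi=1$ on $[\frac12,\infty)$. Put $\eta_\delta=d\big(\chi(y/\delta(x))\big)$ in $\Lambda$ and $\eta_\delta=0$ elsewhere. It is supported in $|y|\le\delta(x)/2$, so it is a smooth closed form on $\mathbb C\setminus\{p,q\}$. A small positive loop around $p$ crosses the lens upward, so the period is $+1$; around $q$ it crosses downward, so the period is $-1$. For a loop $\gamma\subset\Omega^*$ we have $\operatorname{wind}(\gamma,q)=0$, because $L$ is connected, contains $q$ and $\infty$, and misses $\gamma$. Hence $\int_\gamma\eta_\delta=\operatorname{wind}(\gamma,p)=\int_\gamma\tau$. So $\eta_\delta-\tau$ is exact on $\Omega^*$ and $T\eta_\delta\in\mathcal F_T$.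

With $y=s\,\delta(x)$ we have $ds=(dy-s\delta'(x)dx)/\delta(x)$, so $|\eta_\delta|\le\chi'(s)(1+|s||\delta'(x)|)/\delta(x)$, and
$$\int|\eta_\delta|\,dA\le\int_0^d\!\!\int\chi'(s)\,ds\,dx+\int_0^d|\delta'(x)|\,dx\int|s|\chi'(s)\,ds\le d+\delta d^2/2 .$$
Since $\sqrt{1+x^2}-1\le|x|$, we get $V(T\eta_\delta)\le T(d+\delta d^2/2)$. Let $\delta\to0$.

**Step 3: a minimizer exists.** Fix $T>0$. Let $\nu_j=T\tau+D\zeta_j\in\mathcal F_T$ be a minimizing sequence, normalized by $\int_{B_0}\zeta_j=0$ for a fixed disc $B_0\Subset\Omega^*$. By (6), $|D\zeta_j|(G)$ is bounded in $j$ for each $G\Subset\Omega^*$. Exhaust $\Omega^*$ by connected, smoothly bounded domains $G_n\Subset\Omega^*$ containing $B_0$. Poincaré's inequality bounds $\|\zeta_j\|_{L^1(G_n)}$ for each $n$. By BV compactness and a diagonal choice, a subsequence converges in $L^1_{loc}$ to some $\zeta\in BV_{loc}(\Omega^*)$, with $D\zeta_j\to D\zeta$ weakly-*. By lower semicontinuity $\omega=T\tau+D\zeta$ minimizes $V$ in $\mathcal F_T$.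

On a disc $B\Subset\Omega^*$ the form $\tau$ is exact, so $\omega=Du$ with $u\in BV(B)$. If $v\in BV(B)$ and $v-u$ has compact support in $B$, then $\omega+D(v-u)\in\mathcal F_T$, and it equals $\omega$ off that support. Comparing the values of $V$, which are finite for $\omega$, gives
$$\int_B\sqrt{1+|Du|^2}\le\int_B\sqrt{1+|Dv|^2}\qquad(v\in BV(B),\ \operatorname{supp}(v-u)\Subset B),\tag{8}$$
where for a measure the integral includes the mass of the singular part.

**Step 4: the minimizer is smooth.** The purpose of this step is the following statement.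

**Lemma 5.** A function $u\in BV(B)$ with (8) is, after modification on a null set, real-analytic and solves the minimal surface equation $\operatorname{div}(\nabla u/W)=0$, $W=\sqrt{1+|\nabla u|^2}$.

This is the interior regularity theorem for BV minimizers of nonparametric area (Giusti, *Minimal Surfaces and Functions of Bounded Variation*, Ch. 14). We derive it here from De Giorgi's regularity theory in $\mathbb R^3$, which we recall: if $U$ minimizes perimeter in an open set $O\subset\mathbb R^3$, then after changing $U$ on a null set, $S=\partial U\cap O$ is a closed (in $O$), embedded, real-analytic minimal surface, $U$ lies locally on one side of $S$, $\operatorname{area}(S)=P(U;O)$, and $\operatorname{area}(S\cap B^3(x,\epsilon))\ge c\epsilon^2$ whenever $x\in S$ and $B^3(x,\epsilon)\subset O$, with $c>0$ absolute.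

**Proof of Lemma 5.** First, the subgraph minimizes perimeter. Let $U=\{(x,t)\in B\times\mathbb R:t<u(x)\}$. Let $F\triangle U\Subset B\times\mathbb R$ ($F=U$ is allowed) and $v=u+\int(\chi_F-\chi_U)\,dt$. Then $v\in L^1(B)$ and $\operatorname{supp}(v-u)\Subset B$. We claim
$$\int_B\sqrt{1+|Dv|^2}\le P(F;B\times\mathbb R).$$
We may assume the right side finite. Let $\psi=(\psi',\psi_3)\in C^1_c(B;\mathbb R^3)$, $|\psi|\le1$, and let $\theta=\theta_n(t)\in C_c^1(\mathbb R)$, $0\le\theta\le1$, with $\theta=1$ on $[-n,n]$ and $\theta_n\uparrow1$. For $n$ large, $F=U$ where $|t|\ge n$, and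
$$\int_F\operatorname{div}(\theta\psi)=\int_B\Big(\int\chi_F\theta\,dt\Big)\operatorname{div}\psi'\,dx+\int_B\Big(\int\chi_F\theta'\,dt\Big)\psi_3\,dx .$$
In the first term, $\int\chi_F\theta\,dt=(v-u)+\int_{-\infty}^0\theta\,dt+\int_0^{u}\theta\,dt$. The middle summand is constant in $x$ and drops out against $\operatorname{div}\psi'$; the last tends to $u$ in $L^1(B)$. In the second term, $\int\chi_F\theta'\,dt=\int\chi_U\theta'\,dt=\theta(u)\to1$ a.e. So the limit is $\int_B(v\operatorname{div}\psi'+\psi_3)\,dx$, and it is at most $P(F;B\times\mathbb R)$. The supremum over $\psi$ is $\int_B\sqrt{1+|Dv|^2}$, and in particular $v\in BV(B)$.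

With $F=U$ this gives $\int_B\sqrt{1+|Du|^2}\le P(U;B\times\mathbb R)$. For the reverse inequality take smooth $u_j\to u$ in $L^1(B)$ with $\int_B\sqrt{1+|\nabla u_j|^2}\to\int_B\sqrt{1+|Du|^2}$. Their subgraphs converge to $U$ in measure, and perimeter is lower semicontinuous. So $P(U;B\times\mathbb R)=\int_B\sqrt{1+|Du|^2}<\infty$. By (8), $P(U)\le\int_B\sqrt{1+|Dv|^2}\le P(F)$: $U$ minimizes perimeter in $B\times\mathbb R$. Let $S$ be the surface given by De Giorgi's theory, so $\operatorname{area}(S)<\infty$, and let $\nu$ be its normal pointing out of $U$.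

Second, $\nu_3>0$ on $S$. Since $U$ is a subgraph, $\chi_U$ is nonincreasing in $t$, so $\nu_3\ge0$. On a minimal surface $\Delta_S\nu_3+|A_S|^2\nu_3=0$, with $A_S$ the second fundamental form. So $\nu_3$ is nonnegative and superharmonic, and on each component of $S$ either $\nu_3>0$ or $\nu_3\equiv0$. Suppose $\nu_3\equiv0$ on a component $S_0$. The vertical direction is tangent to $S_0$ everywhere, and $S_0$ is closed in $B\times\mathbb R$, so $S_0$ is invariant under vertical translation: $S_0=\ell\times\mathbb R$ with $\ell$ a connected curve closed in $B$. Zero mean curvature makes $\ell$ straight, hence a chord of $B$. The normal $\nu$ is continuous and equal to one of the two unit normals of $\ell$, so it is constant on $S_0$. Hence near every point of $S_0$ the set $U$ lies on the same side of $\ell\times\mathbb R$. Let $x_0\in\ell$ and $t\in\mathbb R$. Near $(x_0,t)$ the set $U$ is, up to null sets, this whole side, so $u\ge t$ a.e. on that side near $x_0$. Therefore the one-sided trace of $u$ on $\ell$ is $\ge t$ a.e. near $x_0$. As $x_0\in\ell$ and $t$ are arbitrary, the trace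 is $+\infty$ a.e. on $\ell$. But traces of BV functions are locally integrable, a contradiction.

Third, $S$ is a graph. Let $\pi$ be the vertical projection and $G=\pi(S)$. As $\nu_3>0$, near $(x,t)\in S$ the surface is the graph of a real-analytic $\varphi$ over a neighborhood of $x$, with $U$ below it. Hence $u=\varphi$ a.e. near $x$. So $G$ is open, and for every small $\epsilon>0$ we have $t-\epsilon<u<t+\epsilon$ a.e. near $x$. This excludes two points of $S$ over the same $x$. So $S$ is the graph over $G$ of a real-analytic function equal to $u$ a.e. on $G$.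

Fourth, $G=B$. If $G=\emptyset$, then $S=\emptyset$ and $U$ or its complement is null in $B\times\mathbb R$, impossible since $u$ is finite a.e. If $\emptyset\ne G\ne B$, pick $x_0\in B\cap\partial G$; $G$ is open, so $x_0\notin G$. Take $(x_n,t_n)\in S$ with $x_n\to x_0$. As $S$ is closed in $B\times\mathbb R$ and $x_0\notin G$, $|t_n|\to\infty$. Infinitely many disjoint balls of one small radius centered at points $(x_n,t_n)$ give $\operatorname{area}(S)=\infty$, a contradiction.

So $u$ is real-analytic after modification, and (8) with smooth compactly supported variations gives the minimal surface equation. $\square$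

Consequently $\omega=du$ is a smooth closed form on $\Omega^*$, with period $T$ on loops winding once positively around $K$. Write $\nabla u$ for its single-valued coefficient vector. Then $V(\omega)=\int_{\Omega^*}(W-1)\,dA=\mathcal A(T)$.

**Step 5: from the graph to a harmonic homeomorphism.** Let $g=I+\nabla u\otimes\nabla u$, the metric of the local graphs. It is defined on all of $\Omega^*$, since $\nabla u$ is single-valued. We have $\det g=W^2$ and $g^{-1}=I-W^{-2}\nabla u\otimes\nabla u$, so with $M=\sqrt{\det g}\,g^{-1}=W\,I-W^{-1}\nabla u\otimes\nabla u$ the $i$-th coordinate function satisfies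
$$\sqrt{\det g}\;\Delta_g x_i=\sum_j\partial_j\Big(W\delta_{ij}-\frac{u_iu_j}W\Big)=\partial_iW-\sum_j\frac{u_{ij}u_j}W-u_i\operatorname{div}\frac{\nabla u}W=\partial_iW-\partial_iW-0=0 .$$
So the coordinate functions are harmonic for $g$. Let $\varphi$ be a conformal map of the doubly connected Riemann surface $(\Omega^*,g)$ onto a round annulus, and let $m(T)$ be its modulus. Harmonicity is conformally invariant in dimension two, so $\varphi^{-1}$ is a harmonic homeomorphism of the annulus onto $\Omega^*$.

**Step 6: a formula for $m(T)$.** We show that $m(T)<\infty$ and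
$$\frac{m(T)}{2\pi}=\frac1{T^2}\int_{\Omega^*}\frac{|\nabla u|^2}W\,dA.\tag{9}$$
By (1), it suffices to show that $\omega/T$ minimizes the Dirichlet norm $D_g(\eta)=\int\langle M\eta,\eta\rangle\,dA$ among closed forms of period $1$. The eigenvalues of $M$ are $W$ and $1/W$; $M\nabla u=\nabla u/W$ and $\langle Mq,q\rangle\ge|q|^2/W$. Moreover
$$D_g(\omega)=\int\frac{|\nabla u|^2}W=\int\frac{(W-1)(W+1)}W\le2\int(W-1)<\infty .$$
Let $\eta$ be smooth, closed, of period $1$, with $D_g(\eta)<\infty$. Then $q=T\eta-\omega$ is exact and $\int|q|^2/W\le D_g(q)<\infty$. For every $s\in\mathbb R$, $\omega+sq\in\mathcal F_T$. Since $1+|\nabla u+sq|^2=W^2+(2s\langle\nabla u,q\rangle+s^2|q|^2)$ and $\sqrt{X+Y}\le\sqrt X+\frac Y{2\sqrt X}$,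
$$\sqrt{1+|\nabla u+sq|^2}\le W+s\frac{\langle\nabla u,q\rangle}W+\frac{s^2|q|^2}{2W},$$
where the last two terms are integrable by Cauchy–Schwarz. Minimality of $\omega$ gives $0\le s\int\frac{\langle\nabla u,q\rangle}W+\frac{s^2}2\int\frac{|q|^2}W$ for all real $s$. So the linear coefficient vanishes:
$$\int\langle M\omega,q\rangle=\int\frac{\langle\nabla u,q\rangle}W=0 .$$
Hence $T^2D_g(\eta)=D_g(\omega+q)=D_g(\omega)+D_g(q)\ge D_g(\omega)$, with equality for $\eta=\omega/T$. Now (1) gives (9).

**Step 7: $m$ is continuous.** The minimizer might depend badly on $T$, so we express $m$ through $\mathcal A$. The function $\mathcal A$ is finite by (7). It is convex on $[0,\infty)$, because $V$ is convex and $(1-\lambda)\mathcal F_{T_0}+\lambda\mathcal F_{T_1}\subset\mathcal F_{(1-\lambda)T_0+\lambda T_1}$. Also $\mathcal A(0)=0$. Fix $T>0$ with minimizer $\omega=du$. For $T'>0$, $\frac{T'}T\omega\in\mathcal F_{T'}$, so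
$$\mathcal A(T')\le G(T'):=\int\Big(\sqrt{1+(T'/T)^2|\nabla u|^2}-1\Big)dA,$$
with equality at $T'=T$. The $T'$-derivative of the integrand is $\frac{T'}{T^2}|\nabla u|^2\big/\sqrt{1+(T'/T)^2|\nabla u|^2}$. For $T/2\le T'\le2T$ it is at most $\frac2T|\nabla u|^2\big/(W/2)=4|\nabla u|^2/(TW)$, which is integrable. So $G$ is finite near $T$ and $G'(T)=\frac1T\int|\nabla u|^2/W$. Since $\mathcal A\le G$ with equality at $T$, and $\mathcal A$ is convex,
$$\mathcal A'_+(T)\le G'(T)\le\mathcal A'_-(T)\le\mathcal A'_+(T).$$
So $\mathcal A$ is differentiable on $(0,\infty)$ with $\mathcal A'(T)=G'(T)$, and by (9)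
$$m(T)=2\pi\,\mathcal A'(T)/T.\tag{10}$$
A differentiable convex function is $C^1$, so $m$ is continuous on $(0,\infty)$.

**Step 8: the limits of $m$.** For $T'>T$, convexity and (7) give $\mathcal A'(T)\le\frac{\mathcal A(T')-\mathcal A(T)}{T'-T}\le\frac{T'd}{T'-T}$. Let $T'\to\infty$: $\mathcal A'(T)\le d$. So $m(T)\le2\pi d/T\to0$ as $T\to\infty$.

Next, $\liminf_{T\to0}m(T)\ge\operatorname{Mod}\Omega^*$. Identify $\Omega^*$, with its Euclidean conformal structure, with $A(r_1,r_2)$. Let $\kappa\in C_c^\infty((r_1,r_2))$, $0\le\kappa\le1$, $\ell=\int\kappa\,d\rho/\rho>0$, and $\psi=\kappa(\rho)\,d\rho/\rho$. On $\Omega^*$ this is a bounded form with compact support, independent of $T$, and $\int|\psi|^2=2\pi\int\kappa^2d\rho/\rho\le2\pi\ell$ by conformal invariance. Let $\eta=\omega/T$, which has period $\pm1$ on the circles $|z|=\rho$. Then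
$$\ell=\Big|\int\psi\wedge\eta\Big|\le\Big(\int|\psi|^2W\Big)^{1/2}\Big(\int\frac{|\eta|^2}W\Big)^{1/2}\le\big(2\pi\ell+\sup|\psi|^2\,\mathcal A(T)\big)^{1/2}\Big(\frac{m(T)}{2\pi}\Big)^{1/2},$$
where we wrote $W=1+(W-1)$ in the first factor and used (9) in the second. As $T\to0$, $\mathcal A(T)\le Td\to0$, so $\ell^2\le\ell\,\liminf m(T)$. Let $\ell\uparrow\log(r_2/r_1)=\operatorname{Mod}\Omega^*$.

By the intermediate value theorem, $m$ takes every value in $(0,\operatorname{Mod}\Omega^*)$, and Step 5 gives the harmonic homeomorphism. This proves Proposition 4. $\square$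

## 7. Thick sources: two maps with the same dilatation

**Proposition 6.** Let $\Omega^*$ be nondegenerate, $\operatorname{Mod}\Omega^*=\log R_*$, and let $h:A(1,R)\to\Omega^*$ be a harmonic homeomorphism onto $\Omega^*$ with $R_*<R<\infty$. Then for every $r\in(R_*,R)$ there is a harmonic homeomorphism of $A(1,r)$ onto $\Omega^*$.

We may assume $h$ normalized; let $a$ be as in (3).

### 7.1. Deforming the dilatation, and what is missing

A natural attempt is to look for $h_1$ from a ring $A(\rho,\rho s)$ onto $\Omega^*$ with $(h_1)_{\bar z}=t\,\overline{a\,(h_1)_z}$, $0\le t\le1$. Since $a$ is holomorphic, such maps turn out to be harmonic (Step 2 of 7.4). At $t=0$ the map is conformal and $s=R_*$. One would like to increase $t$ until $s=r$.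

For a round target this succeeds. Let $h=\alpha z+\beta/\bar z$ with $\beta>0$, so $a=-(\beta/\alpha)z^{-2}$ with $\beta\le\alpha$. For real $\lambda$ and $b=t\beta/\alpha$ the map $\lambda(z+b/\bar z)$ solves the equation. It maps $A(\rho,\rho s)$, $\rho>1$, onto $A(1,R_*)$ for suitable $\lambda>0$ when
$$s+\frac b{\rho^2s}=R_*\Big(1+\frac b{\rho^2}\Big).$$
As $b\le1<\rho^2$, the left side increases strictly on $[1,\infty)$ from $1+b/\rho^2$ to $\infty$. So there is a unique solution $s(t)>1$, continuous in $t$. At $t=0$ it is $R_*$. At $t=1$ it says $H(\rho s)=R_*H(\rho)>R_*=H(R)$ when $\rho<R$, so $\rho s(1)>R$. If $R_*<r<R/\rho$, then $s(t)=r$ for some $t$.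

In general this argument breaks at two points. The modulus $s$ is an output of the equation: the inverse $\phi=h_1^{-1}$ solves $\phi_{\bar w}=-t\,\overline{a(\phi)}\,\phi_w$, which is nonlinear in $\phi$; nothing says that the solution is unique, so there is no function $s(t)$ to which one could apply the intermediate value theorem. And there is no evident reason why $s\ge r$ at $t=1$.

The first difficulty is met by making $t$ one of the unknowns of a single fixed point problem. For the second, suppose $t=1$ and $s<r$. Then $h_1$ and $h$ are two maps with the same dilatation, and the source of $h_1$ lies compactly inside that of $h$. Lemma 7 says that such maps never take the same value at the same point. On the other hand the rotation of $h_1$ is free, and this freedom, a third unknown $x$, can be used to force $h_1(x)=h(x)$.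

### 7.2. Absence of coincidences

**Lemma 7.** Let $1<\rho<\rho s<R$ and let $h_1:A(\rho,\rho s)\to\Omega^*$ be a normalized harmonic homeomorphism onto $\Omega^*$ with $(h_1)_{\bar z}=\overline{a\,(h_1)_z}$, with the same $a$ as for $h$. Then $h_1(z)\ne h(z)$ for all $z\in A(\rho,\rho s)$.

**Proof.** We count the zeros of $\mathcal D=h_1-h$ on $A_1=A(\rho,\rho s)$ by the argument principle.

**Step 1: all zeros are isolated with positive index.** The map $\mathcal D$ is harmonic and $\mathcal D_{\bar z}=\overline{a\mathcal D_z}$. It is not identically zero, since $h(A_1)\subsetneq\Omega^*=h_1(A_1)$. If it is constant, it is a nonzero constant and we are done. Otherwise $\mathcal D_z$ is holomorphic and not identically zero (if $\mathcal D_z\equiv0$, then $\mathcal D_{\bar z}\equiv0$). At a zero $z_0$ write locally $\mathcal D=F+\overline G$ with $F'=\mathcal D_z$, $G'=a\mathcal D_z$, $F(z_0)=G(z_0)=0$. Then $F=c(z-z_0)^n+O(|z-z_0|^{n+1})$ with $c\ne0$, $n\ge1$, and $G=a(z_0)c(z-z_0)^n+O(|z-z_0|^{n+1})$. As $|a(z_0)|<1$, the term $c(z-z_0)^n$ strictly dominates the rest on small circles.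 So $z_0$ is an isolated zero of index $n\ge1$.

**Step 2: zeros stay away from the boundary.** Let $E=h(\{\rho\le|z|\le\rho s\})$, a compact subset of $\Omega^*$. Choose $\rho<\rho'<\rho''<\rho s$ with $h_1^{-1}(E)\subset\{\rho'<|z|<\rho''\}$. At points of $A_1$ outside this smaller annulus $h_1\notin E$ while $h\in E$, so $\mathcal D\ne0$. Let $C',C''$ be the circles of radii $\rho',\rho''$ and $J'=h_1(C')$, $J''=h_1(C'')$. By Lemma 2 for $h_1$,
$$E\subset h_1(\{\rho'<|z|<\rho''\})=\operatorname{int}J''\setminus\overline{\operatorname{int}J'},\qquad K\subset\operatorname{int}J'.$$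
Fix $p\in K$.

**Step 3: both boundary windings equal 1.** On $C''$ we have $h_1\in J''$ and $h\in E\subset\operatorname{int}J''$. Contract the loop $h|_{C''}$ inside the simply connected domain $\operatorname{int}J''$ to $p$. The difference between $h_1$ and the moving loop never vanishes, so $\operatorname{wind}_{C''}\mathcal D=\operatorname{wind}_{C''}(h_1-p)=1$ by Lemma 2 for $h_1$. On $C'$ we have $h_1\in J'$ and $h\in E$, so $h\notin\overline{\operatorname{int}J'}$. Contract the loop $h_1|_{C'}$ inside the closed Jordan domain $\overline{\operatorname{int}J'}$ to $p$. Again the difference never vanishes, so $\operatorname{wind}_{C'}\mathcal D=\operatorname{wind}_{C'}(p-h)=\operatorname{wind}_{C'}(h-p)=1$ by Lemma 2 for $h$.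

So the number of zeros of $\mathcal D$, counted with their positive indices, is $1-1=0$. $\square$

### 7.3. Beltrami equations on the target ring

Fix $r\in(R_*,R)$ and $\rho\in(1,R/r)$, so $[\rho,\rho r]\subset(1,R)$. Let $k=\max_{\rho\le|z|\le\rho r}|a|<1$ and $K_0=\frac{1+k}{1-k}$. Extend $a$ from $\{\rho\le|z|\le\rho r\}$ to a continuous $\tilde a$ on $\mathbb C\setminus\{0\}$ with $|\tilde a|\le k$ by
$$\tilde a(z)=a\big(N(z)z/|z|\big),\qquad N(z)=\min(\max(|z|,\rho),\rho r).$$

Recall that a $K_0$-quasiconformal (qc) map is a sense-preserving homeomorphism $\phi\in W^{1,2}_{loc}$ with $|\phi_{\bar w}|\le k|\phi_w|$ a.e.; $\mu=\phi_{\bar w}/\phi_w$ is its complex dilatation. For example, $w+k\bar w$ has dilatation $k$. Inverses of qc maps are qc, null sets are preserved, the Jacobian is positive a.e., and moduli of rings change at most by the factor $K_0$.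

Let $\mu\in L^\infty(\Omega^*)$, $\|\mu\|_\infty\le k$, and $w_0\in\Omega^*$. Extend $\mu$ by $0$, apply the measurable Riemann mapping theorem, and follow it by a conformal map of the nondegenerate image ring onto a round annulus, with an inversion and a rotation if needed. This gives a number $s=s(\mu)>1$ and a qc homeomorphism $\phi=\phi^{\mu,w_0}$ of $\Omega^*$ onto $A(\rho,\rho s)$ with
$$\phi_{\bar w}=\mu\,\phi_w,\qquad\text{the $K$-end goes to }|z|=\rho,\qquad\phi(w_0)>0 .$$
Both are unique: two solutions differ by a conformal map of round annuli preserving the inner circle $|z|=\rho$, i.e. by a rotation, and $\phi(w_0)>0$ fixes it. For $\mu=0$ we have $s=R_*$. Quasi-invariance of the modulus gives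
$$K_0^{-1}\log R_*\le\log s\le K_0\log R_*.\tag{11}$$
Note that $\phi^{-1}$ is normalized in the sense of Definition 5.

**Lemma 8.** Let $\|\mu_j\|_\infty\le k$, $w_j\to w_\infty\in\Omega^*$, $\phi_j=\phi^{\mu_j,w_j}$, $s_j=s(\mu_j)$. After passing to a subsequence, $s_j\to s\in(1,\infty)$ and $\phi_j\to\phi$ locally uniformly on $\Omega^*$, where $\phi:\Omega^*\to A(\rho,\rho s)$ is a sense-preserving qc homeomorphism onto, sending the $K$-end to $|z|=\rho$, with $\phi(w_\infty)>0$. If also $\mu_j\to\mu$ a.e., then $\phi=\phi^{\mu,w_\infty}$ and $s=s(\mu)$.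

**Proof.** We use three facts (Lehto–Virtanen, *Quasiconformal Mappings in the Plane*, Ch. II §5 and Ch. IV §5). (a) $K_0$-qc maps, each omitting two values at spherical distance bounded below, form a normal family. (b) A locally uniform limit of $K_0$-qc maps is a $K_0$-qc embedding or constant. (c) If $K_0$-qc maps converge locally uniformly to a qc map and their complex dilatations converge a.e., then the limit dilatation is that of the limit map.

**Step 1: a limit embedding into $A(\rho,\rho s)$.** By (11) we may assume $s_j\to s\in(1,\infty)$. The $\phi_j$ omit $0$ and $\infty$ and are uniformly bounded, so we may assume $\phi_j\to\phi$ locally uniformly. If $\gamma\subset\Omega^*$ is a Jordan curve separating $K$ from $L$, then $\phi_j(\gamma)$ separates the boundary circles of $A(\rho,\rho s_j)$, so $\operatorname{diam}\phi_j(\gamma)\ge2\rho$. Hence $\phi$ is not constant, and by (b) it is a $K_0$-qc embedding. Its image is open and contained in $\{\rho\le|z|\le\rho s\}$, hence in $A(\rho,\rho s)$.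

**Step 2: $\phi$ is onto.** The maps $\psi_j=\phi_j^{-1}$ are defined on any given compact subset of $A(\rho,\rho s)$ for large $j$, and they omit $\infty$ and a fixed point of $K$. So, for a subsequence, $\psi_j\to\psi$ locally uniformly on $A(\rho,\rho s)$ in the spherical metric. We first show that $\psi$ is not constant. By Lemma 2 the image under $\psi_j$ of a fixed core circle separates $K$ from $L$. A curve in $\Omega^*$ contained in a spherical disc $\Delta$ of radius less than $\frac14\min(\operatorname{diam}K,\operatorname{diam}L)$ (spherical diameters, both positive because $\Omega^*$ is nondegenerate) cannot do this: $\widehat{\mathbb C}\setminus\Delta$ is connected and meets both $K$ and $L$, so $K\cup L\cup(\widehat{\mathbb C}\setminus\Delta)$ is connected and misses the curve. So $\psi$ is not constant, hence an embedding.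

Suppose $\psi(z)=w\notin\Omega^*$. On a small circle about $z$ the embedding $\psi$ winds $\pm1$ times about $w$ (in a coordinate on the sphere in which $w$ is finite), and so does $\psi_j$ for large $j$. So $\psi_j$ takes the value $w$ near $z$, contradicting $\psi_j(\cdot)\in\Omega^*$. Hence $\psi(z)\in\Omega^*$, and $\phi(\psi(z))=\lim\phi_j(\psi_j(z))=z$. Thus $\phi$ is onto.

**Step 3: the ends and the normalization.** Let $\gamma\subset\Omega^*$ be a Jordan curve winding once positively around $K$. If $f$ is a normalized homeomorphism of a ring $A(\rho,\rho\sigma)$ onto $\Omega^*$, then $f^{-1}(\gamma)$ is homotopic to $n$ times a core circle $C$, where $n$ is its winding number about $0$. So $\gamma$ is homotopic in $\Omega^*$ to $n$ times $f(C)$, which winds once about the points of $K$ by Lemma 2. Hence $n=1$. Applied to $f=\phi_j^{-1}$: $\phi_j(\gamma)$ has winding number $+1$ about $0$, and so does its uniform limit $\phi(\gamma)$, which avoids $0$. If $\phi$ sent the $K$-end to the outer circle, then $z\mapsto\phi^{-1}(\rho^2s/z)$ would be normalized, with inverse $w\mapsto\rho^2s/\phi(w)$.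 Then $\rho^2s/\phi(\gamma)$ would have winding number $+1$ about $0$, so $\phi(\gamma)$ would have $-1$, a contradiction. So the $K$-end goes to $|z|=\rho$. Finally $\phi(w_\infty)=\lim\phi_j(w_j)\ge0$ lies in the annulus, so it is $>0$.

If $\mu_j\to\mu$ a.e., then $\phi$ has dilatation $\mu$ by (c), and uniqueness gives $\phi=\phi^{\mu,w_\infty}$, $s=s(\mu)$. $\square$

### 7.4. Proof of Proposition 6: one fixed point with three unknowns

**Step 1: the fixed point.** The unknowns are the dilatation $\mu$, the point $x$ that fixes the rotation, and the damping $t$. Let $Y=L^2(\Omega^*,(1+|w|^2)^{-2}dA)$ and $\mathcal B=\{\mu:\|\mu\|_\infty\le k\}\subset Y$. The set $\mathcal B$ is convex, and closed since $L^2$-convergent sequences have a.e. convergent subsequences. Let $\mathcal K=\mathcal B\times[\rho,\rho r]\times[0,1]\subset Y\times\mathbb R^2$, and let $\mathrm{cl}_I$ be the nearest-point map $\mathbb R\to I$. For $(\mu,x,t)\in\mathcal K$ put $\phi=\phi^{\mu,h(x)}$, $s=s(\mu)$ and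
$$S(\mu,x,t)=\Big(-t\,\overline{\tilde a(\phi)},\ \ \mathrm{cl}_{[\rho,\rho r]}\big(x+\log\phi(h(x))-\log x\big),\ \ \mathrm{cl}_{[0,1]}(t+r-s)\Big)\in\mathcal K .$$
Here $\phi(h(x))>0$ by the normalization. The first slot asks for the right dilatation, the second pushes $\phi(h(x))$ toward $x$, the third pushes $s$ toward $r$.

The map $S$ is continuous. If $(\mu_j,x_j,t_j)\to(\mu,x,t)$, every subsequence has a further one with $\mu_j\to\mu$ a.e. By Lemma 8, after a further subsequence, $\phi_j\to\phi$ locally uniformly and $s_j\to s$. So $\phi_j(h(x_j))\to\phi(h(x))>0$, and $\tilde a(\phi_j)\to\tilde a(\phi)$ pointwise, hence in $Y$ by dominated convergence. So $S$ converges along this subsequence to $S(\mu,x,t)$.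

The image $S(\mathcal K)$ is relatively compact. Given a sequence in $\mathcal K$, choose a subsequence along which $x_j$ and $t_j$ converge and apply the first part of Lemma 8, which needs no convergence of $\mu_j$. As before, $S(\mu_j,x_j,t_j)$ converges in $Y\times\mathbb R^2$.

By Schauder's theorem $S$ has a fixed point $(\mu,x,t)$. Put $h_1=\phi^{-1}:A(\rho,\rho s)\to\Omega^*$, a normalized homeomorphism.

**Step 2: the equation for $h_1$, and harmonicity when $s\le r$.** For inverse maps, $\phi_w\circ h_1=\overline{(h_1)_z}/J_{h_1}$ and $\phi_{\bar w}\circ h_1=-(h_1)_{\bar z}/J_{h_1}$ a.e. Since $\mu=-t\,\overline{\tilde a(\phi)}$, at $w=h_1(z)$ we get $-(h_1)_{\bar z}/\overline{(h_1)_z}=-t\,\overline{\tilde a(z)}$, i.e.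
$$(h_1)_{\bar z}=t\,\overline{\tilde a\,(h_1)_z}\quad\text{a.e. in }A(\rho,\rho s).\tag{12}$$
If $s\le r$, then $\tilde a=a$ is holomorphic on $A(\rho,\rho s)$. As $h_1\in W^{1,2}_{loc}$, the distribution $\Lambda=\partial_{\bar z}\partial_zh_1$ satisfies
$$\Lambda=\partial_z\big(t\,\overline{a(h_1)_z}\big)=t\,\overline{\partial_{\bar z}\big(a(h_1)_z\big)}=t\,\bar a\,\overline\Lambda .$$
Conjugating and substituting, $\Lambda=t^2|a|^2\Lambda$. Since $1-t^2|a|^2$ is smooth and positive, $\Lambda=0$. By Weyl's lemma $h_1$ is harmonic.

**Step 3: $s=r$.** Suppose first that $s>r$. Then $t=\mathrm{cl}_{[0,1]}(t+r-s)$ with $t+r-s<t$ forces $t=0$. So $\mu=0$, $\phi$ is conformal, and $s=R_*<r$, a contradiction.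

Suppose next that $s<r$. Then $t=\mathrm{cl}_{[0,1]}(t+r-s)$ with $t+r-s>t$ forces $t=1$. By (12) and Step 2, $h_1$ is a normalized harmonic homeomorphism with $(h_1)_{\bar z}=\overline{a(h_1)_z}$, and $1<\rho<\rho s<\rho r<R$. So Lemma 7 applies. Put $f=\log\phi(h(x))-\log x$. Since $\rho<\phi(h(x))<\rho s<\rho r$, we have $f>0$ if $x=\rho$ and $f<0$ if $x=\rho r$. In both cases $\mathrm{cl}_{[\rho,\rho r]}(x+f)\ne x$. So the fixed point equation $x=\mathrm{cl}_{[\rho,\rho r]}(x+f)$ forces $\rho<x<\rho r$, and then $f=0$, i.e. $\phi(h(x))=x$. Thus $x\in(\rho,\rho s)$ and $h_1(x)=h(x)$, contradicting Lemma 7.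

Hence $s=r$. By Step 2, $h_1:A(\rho,\rho r)\to\Omega^*$ is a harmonic homeomorphism onto $\Omega^*$, and $z\mapsto h_1(\rho z)$ maps $A(1,r)$ onto $\Omega^*$. $\square$

## 8. Proof of Theorem 1, and the role of nondegeneracy

Let $m=\operatorname{Mod}\Omega<\infty$ and $m_\circ=\operatorname{Mod}\Omega_\circ$. By (2), $m_\circ\le m<\infty$. By Proposition 3 and the existence of $h$, $L\ne\{\infty\}$. The following cases are exhaustive.

- If $m_\circ=m$, then $\Omega_\circ$ is conformally equivalent to $\Omega$; compose a conformal map $\Omega_\circ\to\Omega$ with $h$.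
- If $m_\circ<\operatorname{Mod}\Omega^*$, then $\Omega_\circ$ is conformally equivalent to $A(1,e^{m_\circ})$; apply Proposition 4.
- If $m_\circ=\operatorname{Mod}\Omega^*$, which is then finite, take a conformal map $\Omega_\circ\to\Omega^*$.
- If $\operatorname{Mod}\Omega^*<m_\circ<m$, then $\Omega^*$ is nondegenerate. Apply Proposition 6 with $R=e^m$, $r=e^{m_\circ}$ to $h$ composed with a conformal map $A(1,R)\to\Omega$, and precompose the result with a conformal map $\Omega_\circ\to A(1,r)$.

In each case there is a harmonic homeomorphism $h_\circ$ of $\Omega_\circ$ onto $\Omega^*$. $\blacksquare$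

The hypothesis that $\Omega$ is nondegenerate cannot be dropped. The map $h(z)=z-1/\bar z$ of Section 1 is a harmonic homeomorphism of $\Omega=\{1<|z|<\infty\}$ onto $\Omega^*=\mathbb C\setminus\{0\}$, and $A(1,2)\overset{\sim}{\hookrightarrow}\Omega$. But here $L=\{\infty\}$, so by Proposition 3 there is no harmonic homeomorphism of $A(1,2)$ onto $\mathbb C\setminus\{0\}$.
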